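\title{Additive Steiner spanners in hyperbolic space:\\ the optimal number of edges}

\begin{abstract}
An $\varepsilon$-additive Steiner spanner for a finite set $P\subset\mathbb{H}^d$ is a graph with geodesic edges, on $P$ and auxiliary points, that preserves all distances in $P$ up to an additive error $\varepsilon$. We show that every set of $n$ points has such a spanner with $C_d\,\varepsilon^{(1-d)/2}\log\frac1\varepsilon\cdot n$ edges. This removes the term $\log\alpha(n)$, where $\alpha$ is the inverse Ackermann function, from the known bound and answers a question of Kisfaludi-Bak and van Wordragen. We then remove the factor $\log\frac1\varepsilon$ as well and prove a matching lower bound: the worst-case number of edges has order $n\min\{n,\varepsilon^{(1-d)/2}\}$. In the construction, points climb vertical lines of the half-space model, and a line serving $s$ points merges into a line serving more points with error about $\varepsilon/s^2$.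
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $d\ge2$ and let $\mathbb{H}^d$ be hyperbolic $d$-space of curvature $-1$. We write $|ab|$ for the distance between $a$ and $b$, and $[a,b]$ for the geodesic segment. Let $P\subset\mathbb{H}^d$ be finite and $\varepsilon>0$. An \emph{$\varepsilon$-additive Steiner spanner} for $P$ is a graph $G$ whose vertices are the points of $P$ and any number of further points of $\mathbb{H}^d$ (Steiner points), in which an edge $uv$ has weight $|uv|$, and whose shortest-path distance satisfies
\[
d_G(p,q)\le |pq|+\varepsilon\qquad\text{for all }p,q\in P .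
\]
The complete graph on $n$ points is such a spanner with $\binom n2$ edges, and every spanner has at least $n-1$ edges because it connects $P$. We ask how many edges are needed in the worst case.

An additive error that does not grow with the distance is a reasonable demand in negative curvature. Let $p,q$ be at distance $R$ from a point $o$ and seen from $o$ under the angle $\theta$. Bisecting the angle gives right triangles with $\sinh(|pq|/2)=\sinh R\,\sin(\theta/2)$, so the detour $2R-|pq|$ through $o$ tends to $2\log(1/\sin(\theta/2))$ as $R\to\infty$. In Euclidean space the same detour is $2R(1-\sin(\theta/2))$, which is unbounded. So in $\mathbb{H}^d$ many long geodesics can be routed through one bounded region. To bring the error down to $\varepsilon$, one replaces $o$ by a net. Passing through a point at distance $\rho$ from the middle part of a geodesic costs a detour of order $\rho^2$ (Lemma~\ref{lem:detour}), so the mesh is $\sqrt\varepsilon$; and it suffices to place the net on a few hypersurfaces that every geodesic must cross, so it has about $\varepsilon^{-(d-1)/2}$ points. Joining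 each point of $P$ to the net costs $n\varepsilon^{(1-d)/2}$ edges. This is the count one would guess, at least when one region serves all pairs. In general different pairs need different regions, and one point may take part in pairs that need many of them.

The following bound is known. Let $\alpha(n)$ be the inverse Ackermann function, with a convention under which $\alpha(n)\ge1$ for all $n\ge1$, for instance $\alpha(n)=\min\{k\ge1: A(k,k)\ge n\}$. There is an absolute constant $C$ such that for all $d\ge2$, all $\varepsilon\in(0,\frac12]$ and all $n$-point sets $P\subset\mathbb{H}^d$ there is an $\varepsilon$-additive Steiner spanner with at most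
\[
d^{Cd}\,\varepsilon^{(1-d)/2}\log\frac{\alpha(n)}{\varepsilon}\cdot n
\]
edges, and it can be constructed in time $d^{Cd}\,\varepsilon^{(1-d)/2}\log\frac{\alpha(n)}{\varepsilon}\cdot n\log n$. Kisfaludi-Bak and van Wordragen~\cite{KBvW} posed the problem whether the term $\log\alpha(n)$ can be removed from the edge count. Our first theorem says that it can.

\begin{theorem}\label{thm:question}
For each $d\ge2$ there is a constant $C_d$ such that every $n$-point set $P\subset\mathbb{H}^d$ and every $\varepsilon\in(0,\frac12]$ admit an $\varepsilon$-additive Steiner spanner with at most $C_d\,\varepsilon^{(1-d)/2}\log\frac1\varepsilon\cdot n$ edges.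
\end{theorem}

The remaining logarithm can be removed too, and then nothing more can be gained beyond constants depending on $d$. Let $E_d(n,\varepsilon)$ be the maximum, over $n$-point sets $P\subset\mathbb{H}^d$, of the minimum number of edges of an $\varepsilon$-additive Steiner spanner for $P$.

\begin{theorem}\label{thm:sharp}
For each $d\ge2$ there are constants $c_d,C_d>0$ such that for all $n\ge2$ and $\varepsilon\in(0,\frac12]$,
\[
c_d\,n\min\{n,\varepsilon^{(1-d)/2}\}\le E_d(n,\varepsilon)\le C_d\,n\min\{n,\varepsilon^{(1-d)/2}\}.
\]
\end{theorem}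

For $\varepsilon>\frac12$ one has $E_d(n,\varepsilon)=\Theta_d(n)$: use the spanner for $\varepsilon=\frac12$, and recall that $n-1$ edges are needed. The same lower bound shows that Theorem~\ref{thm:question} needs $\varepsilon$ bounded away from $1$, where $\log\frac1\varepsilon$ vanishes. Both theorems concern the number of edges only; we do not discuss running time.

Theorem~\ref{thm:sharp} implies Theorem~\ref{thm:question}, but its proof is built on the construction for Theorem~\ref{thm:question}, so we prove the theorems in order. Section~\ref{sec:idea} shows the main idea in the plane. Section~\ref{sec:near} treats pairs at distance at most $1$. Section~\ref{sec:hubs} shows how to route a far pair through a hub, Section~\ref{sec:trunks} brings points to their hubs and proves Theorem~\ref{thm:question}, and Sections~\ref{sec:upper} and~\ref{sec:lower} prove the two bounds of Theorem~\ref{thm:sharp}.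

\subsection*{Conventions}
Throughout, $m=d-1\ge1$ and $\varepsilon\in(0,\frac12]$. The letter $C$ denotes a constant depending only on $d$, which may change from line to line. Balls $B(o,R)$ are closed, and $\log$ is the natural logarithm. Edges are realized by geodesic segments. Vertices are points of $\mathbb{H}^d$: if a construction places two vertices at one point they are identified and an edge between them is dropped, which adds no edges and lengthens no path.

For the upper bounds it suffices to construct graphs with $d_G(p,q)\le|pq|+C_*\varepsilon$ for some $C_*=C_*(d)\ge1$. Applying such a construction with $\varepsilon/C_*$ in place of $\varepsilon$ gives error $\varepsilon$ and changes the edge bounds by constant factors only, because $\log(C_*/\varepsilon)\le C\log(1/\varepsilon)$ for $\varepsilon\le\frac12$. We refer to this step as \emph{rescaling}.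

\section{Climbing and merging}\label{sec:idea}

In the upper half-space model a point is $a=(x_a,z_a)$ with $x_a\in\mathbb{R}^m$ and height $z_a>0$. Geodesics are vertical lines and half-circles orthogonal to the boundary $z=0$, and
\begin{equation}\label{eq:dist}
2\cosh|ab|=\frac{|x_a-x_b|^2+z_a^2+z_b^2}{z_az_b}.
\end{equation}
Consequently $|ab|\ge|\log(z_b/z_a)|$, with equality on vertical lines, and for two points at the same height $z$,
\begin{equation}\label{eq:level}
|ab|=2\operatorname{arcsinh}\frac{|x_a-x_b|}{2z}\le\frac{|x_a-x_b|}{z}.
\end{equation}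
Dropping $z_a^2$ from~\eqref{eq:dist} and using the inequality of arithmetic and geometric means gives $2\cosh|ab|\ge\max(2|x_a-x_b|,z_b)/z_a$. Since $2\cosh1<4$,
\begin{equation}\label{eq:far}
\max(2|x_a-x_b|,z_b)\ge4z_a\quad\text{implies}\quad|ab|\ge1 .
\end{equation}
To pass from $\cosh$ of a distance to the distance we use the tangent line of the convex function $\cosh$:
\begin{equation}\label{eq:tangent}
s-u\le\frac{\cosh s-\cosh u}{\sinh u}\qquad(s\ge0,\ u>0).
\end{equation}

The construction rests on two computations. The first is that \emph{climbing is almost free}. Let $p,q$ have height $1$ and horizontal distance $D$. From $2u\le u+\sqrt{u^2+1}\le 2u(1+\frac1{4u^2})$ we get $\log 2u\le\operatorname{arcsinh}u\le\log2u+\frac1{4u^2}$. Hence $|pq|\ge2\log D$, while the path that climbs vertically from $p$ to height $t\ge1$, crosses along a geodesic to the point above $q$ and descends has length $2\log t+2\operatorname{arcsinh}\frac{D}{2t}\le2\log D+2t^2/D^2$. Climbing to height $\sqrt\varepsilon D$ costs only $2\varepsilon$. The second computation is that \emph{changing lines is cheap high up}.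

\begin{lemma}[Transfer]\label{lem:transfer}
If $z_b\ge2z_a$, then $|ab|\le\log\frac{z_b}{z_a}+\frac43\,\frac{|x_a-x_b|^2}{z_b^2}$.
\end{lemma}

\begin{proof}
Let $\ell=\log(z_b/z_a)$. By~\eqref{eq:dist}, $\cosh|ab|-\cosh\ell=\frac{|x_a-x_b|^2}{2z_az_b}$, and $\sinh\ell=\frac{z_b^2-z_a^2}{2z_az_b}$. By~\eqref{eq:tangent}, $|ab|-\ell\le\frac{|x_a-x_b|^2}{z_b^2-z_a^2}$, and $z_b^2-z_a^2\ge\frac34z_b^2$.
\end{proof}

In particular, the edge from $(x,H)$ to $(x',2H)$ exceeds the vertical climb $\log2$ by at most $|x-x'|^2/(3H^2)$. A horizontal edge at height $H$ would waste about $|x-x'|/H$, which is much more.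

This suggests the scheme of Figure~\ref{fig:route}. Partition $\mathbb{R}^m$ into dyadic cubes. Suppose that the smallest cube $Q$ over which both $p$ and $q$ lie has side $h$ comparable to their horizontal distance. Both points climb to height about $\sqrt\varepsilon h$, leave their lines through \emph{exit} vertices and meet at one of about $\varepsilon^{-m/2}$ \emph{ports} attached to $Q$. Each exit costs $\varepsilon^{-m/2}$ edges, so the number of exits must be linear in $n$. For this, lines have to merge, so that one exit serves many points. Let $L\approx\frac12\log_2\frac1\varepsilon$.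

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95]
\draw (0,0)--(10,0);
\draw[gray] (0.5,0)--(0.5,5)--(9.5,5)--(9.5,0);
\draw[dashed,gray] (0.5,3.4)--(9.5,3.4);
\node[right] at (9.5,3.4) {$\approx\sqrt{\varepsilon}\,h$};
\node[right] at (9.5,5) {$h$};
\node[below] at (5,0) {$Q$};
\draw[gray] (2.2,0.6)--(2.2,1.7) (3,0.3)--(3,2.9) (7.4,0.5)--(7.4,2.2);
\draw[very thick] (1.5,0.4)--(1.5,1.3)--(2.2,1.7)--(2.2,2.5)--(3,2.9)--(3,3.4)--(5,4.5)--(7.4,3.4)--(7.4,2.2)--(8.4,1.8)--(8.4,0.7);
\foreach \x in {3.5,4,4.5,5,5.5,6,6.5} \draw[fill=white] (\x,4.5) circle (1.8pt);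
\foreach \x/\y in {1.5/0.4,2.2/0.6,3/0.3,7.4/0.5,8.4/0.7,3/3.4,7.4/3.4} \fill (\x,\y) circle (1.8pt);
\node[left] at (1.5,0.4) {$p$};
\node[right] at (8.4,0.7) {$q$};
\node[above left] at (3,3.4) {$a$};
\node[above right] at (7.4,3.4) {$a'$};
\node[above] at (5,4.55) {$c$};
\end{tikzpicture}
\caption{The route between two far points $p,q$ of the half-space model lying over a cube $Q$ of side $h$ (schematic: heights are on a logarithmic scale and geodesic edges are drawn straight). Each point climbs a vertical line and from time to time transfers to the line over another input point (black dots at the bottom). At height about $\sqrt{\varepsilon}\,h$ the two climbs end at exits $a,a'$, both adjacent to all ports of $Q$ (white dots); one port $c$ lies close to the geodesic $[a,a']$.}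
\label{fig:route}
\end{figure}

\begin{example}[Balanced]\label{ex:balanced}
Let $d=2$, $N=2^J$, and take the points $(i,1)$ for $0\le i<N$, with the dyadic intervals $[j2^k,(j+1)2^k)$ of level $k$. Without merging, each line needs an exit for each level $1,\dots,J$, in total $N\log_2N$ exits. So let each interval be served by the line over its left endpoint. At level $\kappa$ the left endpoint of each right half stops serving; we say it dies. Exactly $2^{J-\kappa}$ points die at level $\kappa$, each having served $s=2^{\kappa-1}$ points. Let the line of such a point continue to height $H=2^{\kappa+\lambda}$ and transfer there to height $2H$ on the surviving line, at horizontal distance $w=2^{\kappa-1}$. We call $\lambda$ the delay. The transfer wastes at most $w^2/(3H^2)\le\frac13 4^{-\lambda}$, and an amount of this order is really lost, since $\cosh$ of its length exceeds $\cosh\log2$ by $w^2/(4H^2)=4^{-\lambda}/16$. The price of the delay is that the line is still in use below height $H$, so it needs exits for about $\lambda+L$ further levels.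

The point $(N-1,1)$ dies at level $1$, its successor $(N-2,1)$ at level $2$, and so on: there are $J$ transfers in a row. With a uniform delay $\lambda$ the errors add up to order $J4^{-\lambda}$, which forces $\lambda\approx\frac12\log_2(J/\varepsilon)$, and a factor growing with $N$ survives in the edge count. Take instead $\lambda=L+\log_2s=L+\kappa-1$. The errors now sum to at most $\frac13\sum_{\kappa\ge1}4^{-L-\kappa+1}=\frac49 4^{-L}$, and the delays sum to $\sum_{\kappa}2^{J-\kappa}(L+\kappa-1)\le N(L+1)$. Long delays are imposed only on the few lines that serve many points.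
\end{example}

\begin{example}[Unbalanced]\label{ex:unbalanced}
The delay must depend on the size $s$ and not on the level $\kappa$. Take the points $(2^j,1)$ for $0\le j<N$. The interval $[0,2^\kappa)$ has $\kappa-1$ points over its left half and the single point $(2^{\kappa-1},1)$ over its right half, and this point dies with $s=1$. A delay $L+\kappa$ would require at least $\min(\kappa,N-\kappa)$ exits for this point, of order $N^2$ in total. The delay $L+\log_2 s=L$ suffices, because all these lines merge into one surviving line.
\end{example}

In general the larger part survives. Then the size at least doubles from one transfer to the next, the errors $\approx\varepsilon/s^2$ form a geometric series, and $\sum\log_2s\le N$ (Lemma~\ref{lem:counts}).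

\section{Nets, detours and near pairs}\label{sec:near}

Recall the hyperbolic law of cosines: in a triangle with sides $u,v$ enclosing the angle $\theta$, the third side $w$ satisfies $\cosh w=\cosh u\cosh v-\sinh u\sinh v\cos\theta$.

\begin{lemma}[Quadratic detour]\label{lem:detour}
Let $y\in[a,b]$ with $|ya|,|yb|\ge t>0$, and let $|cy|\le\rho\le1$. Then $|ac|+|cb|\le|ab|+2\coth(t)\,\rho^2$.
\end{lemma}

\begin{proof}
We may assume $|cy|=\rho>0$. Let $\theta$ be the angle at $y$ between $[y,a]$ and $[y,c]$; the angle between $[y,b]$ and $[y,c]$ is $\pi-\theta$. The law of cosines and~\eqref{eq:tangent} with $s=|ac|$, $u=|ya|$, and then with $s=|cb|$, $u=|yb|$, give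
\begin{align*}
|ac|&\le|ya|+\coth|ya|\,(\cosh\rho-1)-\sinh\rho\cos\theta,\\
|cb|&\le|yb|+\coth|yb|\,(\cosh\rho-1)+\sinh\rho\cos\theta .
\end{align*}
The terms linear in $\rho$ cancel in the sum, $\coth$ is decreasing, and $\cosh\rho-1\le\rho^2$ for $\rho\le1$.
\end{proof}

The point $y$ must be away from the ends: if $a=y=b$, the detour is $2\rho$. For small $t$ the bound is about $2\rho^2/t$, so short segments need finer nets. This is why near and far pairs are treated separately.

Nets are best built in the Klein model. There $\mathbb{H}^d$ is the open unit ball of $\mathbb{R}^d$, geodesics are straight chords, and $ds^2=\frac{|dx|^2}{1-|x|^2}+\frac{(x\cdot dx)^2}{(1-|x|^2)^2}$, so that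
\begin{equation}\label{eq:klein}
|dx|\le ds\le\frac{|dx|}{1-|x|^2}.
\end{equation}
Any point $o$ can be taken as the origin, and then $B(o,R)$ is the Euclidean ball of radius $\tanh R\le R$. In particular balls are convex, and $ds\le\cosh^2\!R\,|dx|$ on $B(o,R)$.

\begin{lemma}[Nets on hyperplanes]\label{lem:net}
For $R_0>0$ and $\eta\in(0,1]$ there is $C=C(d,R_0,\eta)$ with the following property. For every point $o$ and all $0<\delta\le R\le R_0$ there is a set $\mathcal{N}$ with $|\mathcal{N}|\le C(R/\delta)^m$ such that every geodesic segment $\sigma\subset B(o,R)$ of length at least $\eta R$ contains a point $y$ at distance at least $\eta R/4$ from both ends of $\sigma$ and at most $\delta$ from some $c\in\mathcal{N}$.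
\end{lemma}

\begin{proof}
Use the Klein model centered at $o$, and let $\mu=\eta R/(2\sqrt d\cosh^2R_0)$. Consider the hyperplanes $\{x_i=j\mu\}$ with $1\le i\le d$, $j\in\mathbb{Z}$. At most $d(2R/\mu+1)\le C$ of them meet the ball. In the intersection of each with the ball take a maximal set with pairwise Euclidean distances greater than $\delta'=\delta/\cosh^2R_0$, and let $\mathcal{N}$ be the union. Comparing $m$-dimensional volumes of disjoint disks of radius $\delta'/2$, each such set has at most $(1+2R/\delta')^m\le C(R/\delta)^m$ points. The part of $\sigma$ at distance at least $\eta R/4$ from both ends has length at least $\eta R/2$, hence Euclidean length at least $\sqrt d\,\mu$, hence extent at least $\mu$ in some coordinate $i$. So it contains a point $y$ on one of the hyperplanes. By maximality some $c\in\mathcal{N}$ is within Euclidean distance $\delta'$ of $y$. The segment $[c,y]$ lies in the ball, so $|cy|\le\delta$.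
\end{proof}

We also need a packing bound: if $0<r\le1$, a set with pairwise distances greater than $r$ has at most $3^m5^d$ points in any ball of radius $2r$. Indeed, the balls of radius $r/2$ about these points are disjoint and lie in a ball of radius $5r/2$; the volume of a ball of radius $\rho$ is proportional to $\int_0^\rho\sinh^ms\,ds$, and $s\le\sinh s\le3s$ for $0\le s\le\frac52$.

\begin{proposition}[Near pairs]\label{prop:near}
For every $n$-point set $P$ there is a graph $G_0$ with at most $C\varepsilon^{-m/2}n$ edges such that $d_{G_0}(p,q)\le|pq|+18\varepsilon$ for all $p,q\in P$ with $|pq|\le1$.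
\end{proposition}

\begin{proof}
Let $I\ge1$ be the integer with $2^{-I}\ge\varepsilon>2^{-I-1}$. For $r\in\{1,\frac12,\dots,2^{-I}\}$ let $O_r\subset P$ be maximal with pairwise distances greater than $r$. For $o\in O_r$ let $\mathcal{N}_{o,r}$ be the set of Lemma~\ref{lem:net} with $R=2r$, $R_0=2$, $\eta=\frac14$ and $\delta=\sqrt{\varepsilon r}\le r$; it has at most $C(r/\varepsilon)^{m/2}$ points. Join every $p\in P\cap B(o,2r)$ to all of $\mathcal{N}_{o,r}$. By packing, each $p$ lies in at most $C$ of these balls for each $r$, so the number of edges is at most $Cn\varepsilon^{-m/2}\sum_rr^{m/2}\le Cn\varepsilon^{-m/2}$; the series is geometric because $m\ge1$.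

Let $r/2<|pq|\le r$ and pick $o\in O_r$ with $|po|\le r$. Then $p,q\in B(o,2r)$, so $[p,q]\subset B(o,2r)$, and its length is at least $r/2=\eta R$. Lemmas~\ref{lem:net} and~\ref{lem:detour}, with $t=r/8$, $\rho=\sqrt{\varepsilon r}$ and $\coth t\le1+1/t$, give a common neighbor $c$ of $p$ and $q$ with detour at most $2(1+8/r)\varepsilon r\le18\varepsilon$.

The remaining pairs have $|pq|\le2^{-I-1}<\varepsilon$. Let $O\subset P$ be maximal with pairwise distances greater than $\varepsilon$, and join each $p\in P$ to the at most $C$ points of $O$ within distance $2\varepsilon$. A point $o\in O$ within $\varepsilon$ of $p$ is within $2\varepsilon$ of $q$, so $d_{G_0}(p,q)\le3\varepsilon$.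
\end{proof}

From now on we treat \emph{far} pairs, those with $|pq|\ge1$.

\section{Routing a far pair through a hub}\label{sec:hubs}

The \emph{scale} of a pair of points is
\[
M(a,b)=\max(|x_a-x_b|,z_a,z_b).
\]
The geodesic $[a,b]$ rises to height comparable to $M(a,b)$, and below that height it is nearly vertical. The next lemma makes both statements precise.

\begin{lemma}[Rise]\label{lem:rise}
Let $D=|x_a-x_b|$, $S=\max(D,z_b)$ and $z_a\le t\le S/4$. Then $[a,b]$ contains a point $y$ of height $t$ with $|x_y-x_a|\le2t^2/S$ and $|yb|\ge1$.
\end{lemma}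

\begin{proof}
If $D=0$, take $y=(x_a,t)$; then $z_b=S\ge4t$ and~\eqref{eq:far} applies. Let $D>0$ and let $z(s)$ be the height of the geodesic at horizontal distance $s\in[0,D]$ from $x_a$. On a circle centered on the boundary, $z(s)^2+s^2$ is an affine function of $s$, and matching the values at $s=0$ and $s=D$ gives
\[
z(s)^2=\Bigl(1-\frac sD\Bigr)z_a^2+\frac sDz_b^2+s(D-s).
\]
Since $z(0)\le t$ and $z(D/2)^2\ge\frac{z_b^2}2+\frac{D^2}4\ge\frac{S^2}4>t^2$, there is $s\in[0,D/2]$ with $z(s)=t$; let $y$ be the corresponding point. Then $t^2\ge s\bigl(\frac{z_b^2}D+\frac D2\bigr)\ge\frac{sS}2$, because $z_b^2/D\ge S$ when $S=z_b$. Finally, either $z_b=S\ge4t$, or $D=S$ and $2|x_y-x_b|\ge D\ge4t$; in both cases~\eqref{eq:far} gives $|yb|\ge1$.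
\end{proof}

So all geodesics that start low over a cube of side $h$ and have scale at least a fixed fraction of $h$ pass through one ball of bounded radius. A net in that ball serves them all.

\begin{lemma}[Ports]\label{lem:ports}
There is $C_1=C_1(d)$ such that for every cube $Q\subset\mathbb{R}^m$ with center $x_Q$ and side $h$ there is a set $\mathcal{N}_Q\subset\mathbb{H}^d$ of at most $C_1\varepsilon^{-m/2}$ points with the following property. If $|x_a-x_Q|\le2\sqrt m\,h$, $z_a\le h$, $M(a,b)\ge h/24$ and $|ab|\ge1$, then $|ac|+|cb|\le|ab|+C_1\varepsilon$ for some $c\in\mathcal{N}_Q$.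
\end{lemma}

\begin{proof}
Let $o=(x_Q,h)$, let $R_0$ be defined by $2\cosh R_0=100\bigl((2\sqrt m+1)^2+2\bigr)$, and let $R=R_0+1$. Let $\mathcal{N}_Q$ be the set of Lemma~\ref{lem:net} for $B(o,R)$ with $\eta=1/(2R)$ and $\delta=\sqrt\varepsilon$.

We first find $y\in[a,b]\cap B(o,R_0)$. Let $t=h/100$. If $z_a\ge t$, put $y=a$. Otherwise $z_a<h/24$, so $\max(|x_a-x_b|,z_b)=M(a,b)\ge h/24\ge4t$, and Lemma~\ref{lem:rise} gives $y\in[a,b]$ of height $t$ with $|x_y-x_a|\le t/2$. In both cases $h/100\le z_y\le h$ and $|x_y-x_Q|\le(2\sqrt m+1)h$, so $|yo|\le R_0$ by~\eqref{eq:dist}.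

As $|ab|\ge1$, one of $[y,a]$, $[y,b]$ has length at least $\frac12$. Its initial piece $\sigma$ of length $\frac12=\eta R$ lies in $B(o,R)$. So $\sigma$ contains a point at distance at least $\frac18$ from its ends, hence from $a$ and $b$, and at most $\sqrt\varepsilon$ from some $c\in\mathcal{N}_Q$. Lemma~\ref{lem:detour} bounds the detour by $2\coth(\frac18)\varepsilon$.
\end{proof}

We call the points of $\mathcal{N}_Q$ the \emph{ports} of $Q$. Note that only $a$ has to lie near $Q$; the point $b$ is constrained by the scale alone. Without the lower bound on $M(a,b)$ the geodesic could stay far below height $h$ and miss the ports.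

A point of $P$ cannot afford edges to the ports of all the cubes it needs. It first climbs to a shared vertex $a$. The next lemma says that replacing a low point $q$ by a higher point $a$ almost above it preserves the hypotheses of Lemma~\ref{lem:ports} and loses little length.

\begin{lemma}[Lifting]\label{lem:lift}
Let $h>0$, $|qb|\ge1$, $M(q,b)\ge h/12$, and let $a$ satisfy $z_q\le z_a\le h/200$ and $|x_a-x_q|\le h/48$.
\begin{enumerate}
\item[(a)] $M(a,b)\ge M(q,b)-h/48$ and $|ab|\ge1$.
\item[(b)] If moreover $|x_a-x_q|\le\varepsilon h$ and $z_a\le\sqrt\varepsilon\,h$, then $\log\frac{z_a}{z_q}+|ab|\le|qb|+320\varepsilon$.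
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $|x_a-x_b|\ge|x_q-x_b|-h/48$ and $z_a\ge z_q$, so $M(a,b)\ge M(q,b)-h/48\ge h/16$. Since $z_a<h/16$, it follows that $\max(|x_a-x_b|,z_b)\ge h/16\ge4z_a$, and~\eqref{eq:far} applies.

(b) Let $f=|x_q-x_b|^2+z_q^2+z_b^2$, $F=|x_a-x_b|^2+z_a^2+z_b^2$ and $c=2z_qz_b$. By~\eqref{eq:dist}, $f=c\cosh|qb|$, so $\sqrt{f^2-c^2}=c\sinh|qb|$ and $2z_qz_be^{|qb|}=f+\sqrt{f^2-c^2}$. In the same way $2z_az_be^{|ab|}=F+\sqrt{F^2-4z_a^2z_b^2}\le F+\sqrt{F^2-c^2}$, where $F\ge2z_az_b\ge c$. Dividing and taking logarithms, and using that $\log(t+\sqrt{t^2-c^2})$ has the positive decreasing derivative $1/\sqrt{t^2-c^2}$,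
\[
\log\frac{z_a}{z_q}+|ab|-|qb|\le\log\frac{F+\sqrt{F^2-c^2}}{f+\sqrt{f^2-c^2}}\le\frac{\max(F-f,0)}{\sqrt{f^2-c^2}} .
\]
The denominator is $f\tanh|qb|\ge f\tanh1\ge\frac34f$. Put $M=M(q,b)$ and $w=|x_a-x_q|\le12\varepsilon M$. Then $|x_q-x_b|\le M$, $z_a^2\le144\varepsilon M^2$, $\varepsilon\le\frac12$ and $M^2\le f$, so
\[
F-f\le2wM+w^2+z_a^2\le(24+72+144)\,\varepsilon M^2\le240\,\varepsilon f .\qedhere
\]
\end{proof}

We package what both upper bounds require of a climbing point.

\begin{definition}\label{def:access}
Let $G$ be a graph and $Q$ a cube of side $h$ whose ports are vertices of $G$. A \emph{gate} of $Q$ is a vertex $a$ joined to all ports of $Q$ with $|x_a-x_Q|\le2\sqrt m\,h$ and $z_a\le h$. A vertex $q$ has \emph{access to $Q$ with loss $\theta$} if for every $b\in\mathbb{H}^d$ with $|qb|\ge1$ and $M(q,b)\ge h/12$ there is a gate $a$ of $Q$ with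
\[
d_G(q,a)+|ab|\le|qb|+\theta,\qquad M(a,b)\ge M(q,b)-\frac h{48},\qquad|ab|\ge1 .
\]
\end{definition}

A gate has access with loss $0$: take $a=q$.

\begin{lemma}[Routing]\label{lem:route}
Let $p,q$ be vertices of $G$ with $|pq|\ge1$ and $M(p,q)\ge h/6$, where $h$ is the side of $Q$. Suppose that $q$ has access to $Q$ with loss $\theta$, and that $p$ either has access to $Q$ with loss $\theta$ or is joined to all ports of $Q$. Then $d_G(p,q)\le|pq|+2\theta+C_1\varepsilon$.
\end{lemma}

\begin{proof}
Access of $q$, with $b=p$, gives a gate $a$ with $d_G(q,a)+|ap|\le|pq|+\theta$, $M(a,p)\ge\frac h6-\frac h{48}\ge\frac h{12}$ and $|ap|\ge1$. If $p$ has access, use it with $b=a$ to get a gate $a'$ with $d_G(p,a')+|a'a|\le|pa|+\theta$, $M(a',a)\ge\frac h6-\frac h{24}=\frac h8$ and $|a'a|\ge1$. If $p$ is joined to all ports, then $a'=p$ has these three properties. In both cases $a$ and $a'$ are joined to all ports, and Lemma~\ref{lem:ports} for the gate $a$ and $b=a'$ gives a port $c$ with $|ac|+|ca'|\le|aa'|+C_1\varepsilon$. Therefore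
\[
d_G(p,q)\le d_G(q,a)+|aa'|+d_G(a',p)+C_1\varepsilon\le d_G(q,a)+|ap|+\theta+C_1\varepsilon\le|pq|+2\theta+C_1\varepsilon.\qedhere
\]
\end{proof}

In this role $Q$ is called a \emph{hub} for the pair. It remains to choose a hub for each far pair and to provide access with few edges.

\section{Trunks and the proof of Theorem~\ref{thm:question}}\label{sec:trunks}

\subsection{Shifted dyadic cells}
One dyadic system does not suffice: for $m=1$ the points $(-1,1)$ and $(1,1)$ lie over no common standard dyadic interval. We use $2^m$ shifted systems. For $\tau\in\{0,1\}^m$ and $k\in\mathbb{Z}$ let $\mathcal{D}^\tau_k$ be the partition of $\mathbb{R}^m$ into half-open cubes of side $2^k$ with vertices in $2^k(\mathbb{Z}^m+(-1)^k\tau/3)$. The identity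
\[
2^k\Bigl(j+\frac{(-1)^k}3\Bigr)=2^{k-1}\Bigl(2j+(-1)^k+\frac{(-1)^{k-1}}3\Bigr)
\]
shows that $\mathcal{D}^\tau_{k-1}$ refines $\mathcal{D}^\tau_k$. For fixed $\tau$, a \emph{cell} is a cube of $\bigcup_k\mathcal{D}^\tau_k$; it has a level $k(Q)$, side $h_Q=2^{k(Q)}$, one parent and $2^m$ children, and two cells are nested or disjoint. The \emph{box} of $Q$ is $\hat Q=Q\times(0,h_Q]$. Nested cells have nested boxes and disjoint cells have disjoint boxes. The cells whose boxes contain a given point $p$ form a chain $Q_0(p)\subset Q_1(p)\subset\cdots$ with one cell per level, and $Q_0(p)$ is the one with $h_Q/2<z_p\le h_Q$; we say that $p$ is \emph{new} in $Q_0(p)$.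

A pair $p\ne q$ is \emph{good for $\tau$} if some box contains both points and the smallest such cell $Q$, the \emph{common cell} of the pair, has $h_Q\le6M(p,q)$. This is the scale condition of Lemma~\ref{lem:route}.

\begin{lemma}\label{lem:good}
Every pair $p\ne q$ is good for some $\tau$.
\end{lemma}

\begin{proof}
Let $k$ be least with $2^k>3|x_p-x_q|_\infty$ and $2^k\ge\max(z_p,z_q)$. One of the two conditions fails for $k-1$, so $2^k\le6M(p,q)$. In each coordinate, points of $2^k\mathbb{Z}$ and of $2^k(\mathbb{Z}+(-1)^k/3)$ differ by at least $2^k/3$, so the closed interval spanned by the coordinates of $x_p$ and $x_q$ misses one of these two sets. Choosing $\tau$ coordinatewise, we obtain a cube of $\mathcal{D}^\tau_k$ containing $x_p$ and $x_q$. Its box contains $p$ and $q$, and the common cell is no larger.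
\end{proof}

We shall count with the following fact. A \emph{laminar} family on an $N$-element set, that is, a family of distinct nonempty subsets any two of which are nested or disjoint, has at most $2N-1$ members. To see this by induction on $N$, add the whole set and consider the maximal proper members, which are disjoint, of sizes $N_1,\dots,N_j$. The family has at most $1+\sum_i(2N_i-1)$ members, and this is at most $2N-1$ whether $j\ge2$, or $j=1$ and $N_1\le N-1$, or $j=0$.

\subsection{Representatives}
Fix $\tau$ and a finite set $X\subset\mathbb{H}^d$ with $|X|=N$; we shall need the construction both for $P$ and, in Section~\ref{sec:upper}, for an auxiliary set. Put $X(Q)=X\cap\hat Q$. These sets are nested or disjoint, and empty at low levels. If $X(Q)\ne\emptyset$, the \emph{components} of $Q$ are the nonempty sets $X(Q')$ with $Q'$ a child of $Q$ and the singletons $\{p\}$ with $p\in X$ new in $Q$. They partition $X(Q)$. The cell $Q$ is \emph{critical} if $X(Q)\ne\emptyset$ and $X(Q)\ne X(Q')$ for every child $Q'$. The common cell of two points of $X$ is critical, and so is a cell with a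 new point. Only critical cells will receive exits; this is what makes the edge count independent of the number of levels.

By induction on the level, define a representative $r(Q)\in X(Q)$ whenever $X(Q)\ne\emptyset$. The component $\{p\}$ of a new point is represented by $p$, and the component $X(Q')$ by $r(Q')$. Choose a component of $Q$ of maximum size, and let $r(Q)$ be the point that represents it.

A point $p$ represents a component of $Q_j(p)$ exactly if $j=0$ or $r(Q_{j-1}(p))=p$, and $r(Q_j(p))=p$ is possible only in that case. So either $r(Q_j(p))=p$ for all $j$, or there is a least $j$ with $r(Q_j(p))\ne p$, and $p$ represents a component of $Q_0(p),\dots,Q_j(p)$ and of no other cell. In the second case $p$ \emph{dies} at $u(p)=Q_j(p)$. We then let $\kappa(p)$ be the level of $u(p)$, $s(p)$ the size of the component of $u(p)$ represented by $p$, and $\pi(p)=r(u(p))\in X(u(p))$ the \emph{successor} of $p$. In particular: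
\begin{equation}\label{eq:alive}
\begin{array}{l}\text{if $p\in X(Q)$ and $p$ does not die at a cell strictly inside $Q$,}\\ \text{then $p$ represents a component of $Q$.}\end{array}
\end{equation}

\begin{lemma}\label{lem:counts}
\begin{enumerate}
\item[(a)] If $p$ and $\pi(p)$ both die, then $u(p)\subsetneq u(\pi(p))$ and $s(\pi(p))\ge2s(p)$.
\item[(b)] $\sum_{p\text{ dies}}\lfloor\log_2s(p)\rfloor\le N$.
\item[(c)] The critical cells have at most $3N$ components in total.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) As $r(u(p))=\pi(p)$, the point $\pi(p)$ dies at a strictly larger cell, and the component it represents there is $X(Q')$ for the child $Q'\supseteq u(p)$. The cell $u(p)$ has the component of size $s(p)$ and the chosen one, which is at least as large. So $s(\pi(p))\ge|X(u(p))|\ge2s(p)$.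

(b) Fix $t\ge2$. Call $p$ \emph{heavy} if $p=r(Q)$ for some $Q$ with $|X(Q)|\ge t$, and let $Q_p$ be the smallest such cell. We claim that the sets $X(Q_p)$ of different heavy points $p,p'$ are disjoint. Otherwise the cells are nested, and they differ because their representatives differ; say $Q_p\subsetneq Q_{p'}$. The child of $Q_{p'}$ containing $Q_p$ gives a component of size at least $t$. So the chosen component of $Q_{p'}$ has at least $t\ge2$ points and is $X(Q')$ for a child $Q'$ with $r(Q')=p'$, contradicting the minimality of $Q_{p'}$. Hence there are at most $N/t$ heavy points. A dying point with $s(p)\ge t$ represents a component $X(Q')$ of size at least $t$, so it is heavy. Therefore $\sum_p\lfloor\log_2s(p)\rfloor=\sum_{i\ge1}\#\{p:s(p)\ge2^i\}\le\sum_{i\ge1}N2^{-i}=N$.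

(c) There are $N$ new singletons. The other components are sets $X(Q')\neq\emptyset$ with $Q'$ a child of a critical cell, and different such $Q'$ give different sets. Indeed, if $X(Q_1')=X(Q_2')$, the cells are nested, say $Q_1'\subsetneq Q_2'$; then the parent $Q_1$ of $Q'_1$ lies in $Q_2'$, so $X(Q_1)=X(Q_1')$ and $Q_1$ is not critical. A laminar family has at most $2N-1$ members.
\end{proof}

\subsection{The trunk graph}
Let
\[
L=\Bigl\lceil\tfrac12\log_2\tfrac1\varepsilon\Bigr\rceil\ge1,\qquad L'=L+L_0,\qquad\Lambda=L+L',
\]
where $L_0=L_0(d)$ is the least integer with $2^{L_0}\ge200\sqrt m$. Then $4^{-L}\le\varepsilon$. The exits for a cell $Q$ sit $L'$ levels below its top, and for the height $e=2^{-L'}h_Q$ we have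
\begin{equation}\label{eq:params}
e\le\frac{\sqrt\varepsilon\,h_Q}{200},\qquad\sqrt m\,2^{-L}e\le\frac{\varepsilon h_Q}{200},
\end{equation}
which matches the hypotheses of Lemma~\ref{lem:lift}. For a dying point $p$ define the delay and the transfer height
\[
\lambda(p)=L+\lfloor\log_2s(p)\rfloor,\qquad H(p)=2^{\kappa(p)+\lambda(p)},
\]
and put $H(p)=\infty$ if $p$ does not die. Since $z_p\le2^{\kappa(p)}$, always $H(p)\ge2^Lz_p$.

The line of $p$ needs an exit for $Q$ while $p$ is a representative, and afterwards as long as the exit height does not exceed $H(p)$. So let $\mathcal{I}=\mathcal{I}(X)$ be the set of \emph{incidences} $(p,Q)$ with $Q$ critical, $p\in X(Q)$, and either (1) $p$ represents a component of $Q$, or (2) $u(p)\subsetneq Q$ and $k(Q)\le\kappa(p)+\lambda(p)+L'$. There are at most $3N$ incidences of type (1) by Lemma~\ref{lem:counts}(c), and at most $\lambda(p)+L'$ of type (2) for each dying $p$. By Lemma~\ref{lem:counts}(b),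
\begin{equation}\label{eq:incidences}
|\mathcal{I}|\le3N+\sum_{p\text{ dies}}\bigl(\Lambda+\lfloor\log_2s(p)\rfloor\bigr)\le(\Lambda+4)N .
\end{equation}

The \emph{trunk graph} $T(X)$ is defined as follows. For each $p\in X$ place on the vertical line over $x_p$ the vertex $p$, the \emph{exits} $E(p,Q)=(x_p,\max(z_p,2^{k(Q)-L'}))$ for $(p,Q)\in\mathcal{I}$, the vertex $(x_p,H(p))$ if $p$ dies, and the vertices $(x_p,2H(p'))$ for all $p'$ with $\pi(p')=p$; join consecutive vertices among these. For each dying $p$ add the \emph{transfer edge} from $(x_p,H(p))$ to $(x_{\pi(p)},2H(p))$. At most $|\mathcal{I}|+3N$ vertices are placed, so $T(X)$ has at most $|\mathcal{I}|+4N$ edges.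

\begin{lemma}[Climbing]\label{lem:climb}
Let $Q$ be critical of level $k$, let $p\in X(Q)$ and $e=\max(z_p,2^{k-L'})$. There is $p^*\in X(Q)$ with $(p^*,Q)\in\mathcal{I}$ such that $E(p^*,Q)$ has height $e$, $|x_p-x_{p^*}|\le\sqrt m\,2^{-L}e$, and $T(X)$ contains a path from $p$ to $E(p^*,Q)$ of length at most $\log(e/z_p)+m\varepsilon$ that begins with the vertical segment over $x_p$ from height $z_p$ to height $\min(H(p),e)$. If $z_p\ge2^{k-L'}$, then $E(p^*,Q)=p$.
\end{lemma}

\begin{proof}
Let $p_0=p$ and $p_{j+1}=\pi(p_j)$ as long as $p_j$ dies, and write $\kappa_j,\lambda_j,H_j$ for the data of $p_j$. By Lemma~\ref{lem:counts}(a) the sequence is finite, the cells $u(p_j)$ increase strictly, and $\kappa_j$ and $\lambda_j$ grow by at least $1$ at each step. Hence $\lambda_j\ge L+j$ and $H_{j+1}\ge4H_j$. The last point has $H=\infty$. Let $i$ be least with $H_i\ge e$, and put $p^*=p_i$.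

\emph{The exit.} If $i=0$, then $p^*=p\in X(Q)$ and $(x_p,\max(z_p,2^{k-L'}))$ has height $e$. This case occurs when $e=z_p$, since $H_0\ge z_p$, and then the exit is $p$ itself. Let $i\ge1$. Then $e=2^{k-L'}$ is a power of $2$, so $H_j<e$ gives $2H_j\le e$ for $j<i$. The box of $u(p_{i-1})\supseteq u(p_0)$ contains $p$, and its side satisfies $2^{\kappa_{i-1}}\le H_{i-1}<e\le h_Q$. So $u(p_{i-1})\subsetneq Q$, $p_i\in X(u(p_{i-1}))\subseteq X(Q)$ and $z_{p_i}\le2^{\kappa_{i-1}}<e$, and the height $\max(z_{p_i},2^{k-L'})$ is again $e$. In both cases $(p_i,Q)\in\mathcal{I}$: if $p_i$ does not die strictly inside $Q$, it is of type (1) by~\eqref{eq:alive}; otherwise $H_i\ge e\ge2^{k-L'}$ is the condition of type (2).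

\emph{The path.} If $i=0$, climb from $p$ to height $e$. Otherwise climb over $x_{p_0}$ to height $H_0$, transfer to $(x_{p_1},2H_0)$, climb to $H_1\ge4H_0$, and so on, until arriving at $(x_{p_i},2H_{i-1})$; then climb to $e\ge2H_{i-1}$. Both $x_{p_j}$ and $x_{p_{j+1}}$ lie in $u(p_j)$, so
\[
w_j=|x_{p_j}-x_{p_{j+1}}|\le\sqrt m\,2^{\kappa_j}=\sqrt m\,2^{-\lambda_j}H_j\le\sqrt m\,2^{-L-j}H_j .
\]
By Lemma~\ref{lem:transfer} the $j$-th transfer has length at most $\log2+\frac{w_j^2}{3H_j^2}\le\log2+\frac m3 4^{-L-j}$. The height never decreases, so the logarithms add up to $\log(e/z_p)$, and the errors add up to at most $\frac49m4^{-L}\le m\varepsilon$. Finally $H_j\le e/2$ gives $\sum_{j<i}w_j\le\sqrt m\,2^{-L}\frac e2\sum_j2^{-j}\le\sqrt m\,2^{-L}e$.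
\end{proof}

\begin{lemma}\label{lem:access1}
Let $G$ contain $T(X)$ and all edges from $E(p,Q)$ to the ports of $Q$ for $(p,Q)\in\mathcal{I}$. If $Q$ is critical, every $p\in X(Q)$ has access to $Q$ with loss $(m+320)\varepsilon$.
\end{lemma}

\begin{proof}
Let $h=h_Q$, $|pb|\ge1$, $M(p,b)\ge h/12$ and $a=E(p^*,Q)$ as in Lemma~\ref{lem:climb}. Then $a$ is a gate, because $x_a\in Q$ and $z_a=e\le h$. If $z_p\ge2^{-L'}h$, then $a=p$ and there is nothing more to prove. Otherwise $z_a=2^{-L'}h>z_p$, and~\eqref{eq:params} gives $z_a\le\sqrt\varepsilon h/200$ and $|x_a-x_p|\le\varepsilon h/200$. Both parts of Lemma~\ref{lem:lift} apply, and $d_G(p,a)+|ab|\le\log(z_a/z_p)+m\varepsilon+|ab|\le|pb|+(m+320)\varepsilon$.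
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:question}]
Let $G$ be the union of the graph $G_0$ of Proposition~\ref{prop:near} and, for every $\tau\in\{0,1\}^m$, of $T(P)$ and all edges from $E(p,Q)$ to the ports of $Q$ for $(p,Q)\in\mathcal{I}(P)$. By~\eqref{eq:incidences} and Lemma~\ref{lem:ports} the number of edges is at most
\[
C\varepsilon^{-m/2}n+2^m\bigl[(\Lambda+8)n+(\Lambda+4)n\cdot C_1\varepsilon^{-m/2}\bigr]\le C\varepsilon^{(1-d)/2}\log\tfrac1\varepsilon\cdot n,
\]
since $\Lambda\le\log_2\frac1\varepsilon+2+L_0\le C\log\frac1\varepsilon$. Near pairs have error at most $18\varepsilon$. A far pair is good for some $\tau$ by Lemma~\ref{lem:good}; its common cell $Q$ is critical and $M(p,q)\ge h_Q/6$. Both points have access to $Q$ by Lemma~\ref{lem:access1}, so Lemma~\ref{lem:route} gives error at most $C\varepsilon$. Rescaling completes the proof.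
\end{proof}

\section{Removing the factor $\log\frac1\varepsilon$}\label{sec:upper}

Let $K=\lceil\varepsilon^{-m/2}\rceil\le2\varepsilon^{-m/2}$. The complete graph shows $E_d(n,\varepsilon)\le n^2$. So, after rescaling, the upper bound of Theorem~\ref{thm:sharp} follows from the next proposition.

\begin{proposition}\label{prop:upper}
For every $n$-point set $P$ there is a graph $G$ with at most $CKn$ edges and $d_G(p,q)\le|pq|+C\varepsilon$ for all $p,q\in P$.
\end{proposition}

We have $|\mathcal{N}_Q|\le CK$, and $\Lambda\le C\varepsilon^{-1/2}\le CK$ because $m\ge1$. The graph of Theorem~\ref{thm:question} has about $\Lambda$ exits per point, each of cost $K$. Now each point may spend only $K$ edges. Two changes achieve this. First, we group the points into clusters of about $K$ points. Inside a cluster direct edges are affordable, and the trunk graph is built on only $O(n/K)$ proxies, so that even $K^2$ edges per proxy are affordable. Second, a point $q$ in the box of a cell $v$ can join the line of its proxy only $L$ levels above $v$, so the trunk gives it access only to hubs at least $\Lambda=L+L'$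 levels above $v$. For the hubs in between we insert small intermediate nets whose sizes form a geometric series.

The graph $G$ is the union of $G_0$ and of one graph for each $\tau$. Fix $\tau$ and put $P(Q)=P\cap\hat Q$.

\subsection{Marked cells}
By induction on the level, let
\[
U(Q)=P(Q)\setminus\bigcup\{P(v):v\subsetneq Q\text{ full}\},
\]
and call $Q$ \emph{full} if $|U(Q)|\ge K$. The sets $U(v)$ of full cells are disjoint, because $U(v')\cap P(v)=\emptyset$ for full $v\subsetneq v'$. So there are at most $n/K$ full cells. Call a cell \emph{branching} if at least two of its children contain a full cell (a cell contains itself). Let $W$ be the set of \emph{marked} cells, those that are full or branching. Every marked cell contains a full cell.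

\begin{lemma}\label{lem:marked}
\begin{enumerate}
\item[(a)] $|W|\le2n/K$.
\item[(b)] If a cell $Q$ contains a marked cell, then among the marked cells contained in $Q$ there is one that contains all the others.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $f\le n/K$ be the number of minimal full cells. If $f=0$, then $W=\emptyset$. Otherwise assign to each branching cell the set of minimal full cells it contains, which has at least two elements. These sets are nested or disjoint. They are distinct: if $Q_1\subsetneq Q_2$ are branching, some child of $Q_2$ disjoint from $Q_1$ contains a minimal full cell. Together with the $f$ singletons they form a laminar family, so there are at most $f-1$ branching cells.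

(b) Since $W$ is finite, it suffices to exclude two different maximal marked cells $v,v'\subseteq Q$. They would be disjoint, so the smallest cell containing both lies in $Q$ and has $v,v'$ in different children. It is branching, which contradicts maximality.
\end{proof}

We call the cell in (b) the \emph{top} marked cell of $Q$. If $p\in P(v)$ for some $v\in W$, the smallest such cell is the \emph{home} $v(p)$ of $p$. Let $\mathcal{Q}(p)$ be the set of cells $Q$ with $p\in P(Q)$ such that no marked $v\subseteq Q$ has $p\in P(v)$; it is the part of the chain of $p$ below its home. Fix an integer $k_{\max}$ that is at least the level of the common cell of every pair in $P$ that is good for $\tau$. Let $Q^*(p)$ be the largest cell of level at most $k_{\max}$ in $\mathcal{Q}(p)$, and $g(p)$ the top marked cell of $Q^*(p)$, when these exist.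

\subsection{Three kinds of far pairs}
Let $(p,q)$ be a far pair that is good for $\tau$, with common cell $Q$. If $Q\in\mathcal{Q}(p)$, then $Q^*(p)$ exists and contains $Q$.

\emph{Kind (i): $Q\in\mathcal{Q}(p)$ and $Q\in\mathcal{Q}(q)$.} For each $p$ there are fewer than $K$ such $q$. Indeed, let $Q^*=Q^*(p)$. It is not full, for otherwise $v=Q^*$ would violate $Q^*\in\mathcal{Q}(p)$; so $|U(Q^*)|<K$. And $q\in U(Q^*)$: suppose that $q\in P(v)$ with $v\subsetneq Q^*$ full. The cells $v$ and $Q$ both contain $x_q$, so they are nested. But $v\subseteq Q$ contradicts $Q\in\mathcal{Q}(q)$, and $Q\subsetneq v$ gives $p\in P(v)$, contradicting $Q^*\in\mathcal{Q}(p)$.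

\emph{Kind (ii): $Q\in\mathcal{Q}(p)$ and $Q\notin\mathcal{Q}(q)$, or the same with $p,q$ exchanged.} Then $q\in P(v)$ for a marked $v\subseteq Q$. Let $g$ be the top marked cell of $Q$; then $q\in P(g)$. We claim that $g=g(p)$. Since $g\subseteq Q\subseteq Q^*(p)$, the cell $g(p)$ exists and contains $g$, so $g(p)$ and $Q$ are nested. If $Q\subseteq g(p)$, then $p\in P(g(p))$, contradicting $Q^*(p)\in\mathcal{Q}(p)$. So $g(p)\subseteq Q$, hence $g(p)\subseteq g$. The point of the claim is that, although $p$ may have many common cells of this kind, they all lead to one hub.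

\emph{Kind (iii): $Q\notin\mathcal{Q}(p)$ and $Q\notin\mathcal{Q}(q)$.} Then $p\in P(v)$ and $q\in P(v')$ with marked $v,v'\subseteq Q$. If $Q$ is neither $v$ nor $v'$, these cells lie in children of $Q$, different ones by the minimality of $Q$, and $Q$ is branching. So $Q$ is marked in any case; put $g=Q$. Branching cells were marked for this purpose.

In kinds (ii) and (iii) we have a hub $g\in W$ with $M(p,q)\ge h_Q/6\ge h_g/6$ and $q\in P(g)$; moreover $g=g(p)$ in kind (ii) and $p\in P(g)$ in kind (iii). In view of Lemma~\ref{lem:route}, it remains to give every $q\in P(g)$ access to $g$.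

\subsection{The edges}
Let $\Delta_0=18$, so that $2^{-\Delta_0/2}<\frac1{400}$. For marked cells $v\subseteq g$ let $\Delta=k(g)-k(v)$ be their \emph{gap}, and let $x_v$ be the center of $v$.

\emph{Intermediate nets.} By Lemma~\ref{lem:rise}, a geodesic of scale about $h_g$ starting in $\hat v$ has drifted horizontally by about $t^2/h_g$ at height $t$. At the height $t=\sqrt{h_vh_g}$ the drift is about $h_v$, so all these geodesics cross a horizontal disk of Euclidean radius about $h_v$, which has hyperbolic size $h_v/t=2^{-\Delta/2}$. Accordingly, for $\Delta_0<\Delta<\Lambda$ let $t=\sqrt{h_vh_g}$ and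
\[
\mathcal{N}_{v,g}=\Bigl\{(x,t):\ x\in\tfrac{\sqrt\varepsilon\,t}{\sqrt m}\,\mathbb{Z}^m,\ |x-x_v|\le(\sqrt m+24)h_v+\sqrt\varepsilon\,t\Bigr\}.
\]
Counting lattice points in a cube around the disk,
\[
|\mathcal{N}_{v,g}|\le C\Bigl(1+\frac{h_v}{\sqrt\varepsilon\,t}\Bigr)^m\le C\bigl(1+2^{-\Delta m/2}K\bigr).
\]
A given $v$ has at most one $g$ for each $\Delta$, so
\begin{equation}\label{eq:intermediate}
\sum_g|\mathcal{N}_{v,g}|\le C(\Lambda+K)\le CK .
\end{equation}

\emph{Proxies.} Let $P'=\{o_v:v\in W\}$ with $o_v=(x_v,h_v)$. Then $o_v\in\hat Q$ if and only if $v\subseteq Q$, and each $g\in W$ is critical for $P'$ because $o_g$ is new in $g$. Let $T'$ be the trunk graph $T(P')$ with the additional vertex $e_v=(x_v,2^Lh_v)$ placed on the line of $o_v$ for each $v\in W$. Subdividing vertical edges does not change the paths of Lemma~\ref{lem:climb}.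

For the fixed $\tau$ we add the following edges, each only when the objects named exist.
\begin{enumerate}
\item[(E1)] The edge $pq$ for pairs of kind (i): fewer than $Kn$.
\item[(E2)] From $p\in P$ to all ports of $g(p)$: at most $CKn$.
\item[(E3)] From $p$ to all ports of every marked $g\supseteq v(p)$ with gap $\Delta\le\Delta_0$: at most $(\Delta_0+1)CKn$.
\item[(E4)] From $p$ to all of $\mathcal{N}_{v(p),g}$ for every marked $g\supseteq v(p)$ with $\Delta_0<\Delta<\Lambda$: at most $CKn$ by~\eqref{eq:intermediate}.
\item[(E5)] All edges between $\mathcal{N}_{v,g}$ and $\mathcal{N}_g$: at most $|W|\cdot CK\cdot CK\le CKn$ by~\eqref{eq:intermediate} and Lemma~\ref{lem:marked}(a).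
\item[(E6)] From $p$ to $e_{v(p)}$: at most $n$.
\item[(E7)] The graph $T'$, and all edges from $E(p',g)$ to the ports of $g$ for $(p',g)\in\mathcal{I}(P')$ with $g\in W$: by~\eqref{eq:incidences}, at most $(\Lambda+9)|W|+(\Lambda+4)|W|\,CK\le C\Lambda n\le CKn$.
\end{enumerate}
Summing over the $2^m$ values of $\tau$ and adding $G_0$, the graph $G$ has at most $CKn$ edges.

\begin{lemma}\label{lem:access2}
If $g\in W$ and $q\in P(g)$, then $q$ has access to $g$ in $G$ with loss $C\varepsilon$.
\end{lemma}

\begin{proof}
Let $h=h_g$, $|qb|\ge1$ and $M(q,b)\ge h/12$. The home $v=v(q)$ exists and lies in $g$; let $\Delta$ be the gap. Note that $z_q\le h_v=2^{-\Delta}h$ and $|x_q-x_v|\le\sqrt m\,h_v$.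

\emph{Case $\Delta\le\Delta_0$.} By (E3), $q$ is itself a gate.

\emph{Case $\Delta_0<\Delta<\Lambda$.} Here $t=2^{-\Delta/2}h\le h/400$ and $z_q\le h_v=2^{-\Delta/2}t\le t/400$. Since $z_q<h/12$, we have $S=\max(|x_q-x_b|,z_b)=M(q,b)\ge h/12\ge4t$. Lemma~\ref{lem:rise} gives $y\in[q,b]$ of height $t$ with $|x_y-x_q|\le2t^2/S\le24t^2/h=24h_v$ and $|yb|\ge1$; also $|yq|\ge\log(t/z_q)\ge\log400>1$. Round $x_y$ to a nearest lattice point $x_a$ and let $a=(x_a,t)$. Then $|x_a-x_y|\le\sqrt\varepsilon\,t$ and $|x_y-x_v|\le(\sqrt m+24)h_v$, so $a\in\mathcal{N}_{v,g}$, and $|ay|\le\sqrt\varepsilon$ by~\eqref{eq:level}. The edge $qa$ is in (E4), and Lemma~\ref{lem:detour} gives $|qa|+|ab|\le|qb|+2\coth(1)\varepsilon$. Further,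
\[
|x_a-x_q|\le24h_v+t\le\Bigl(\frac{24}{400^2}+\frac1{400}\Bigr)h<\frac h{48},\qquad z_q\le z_a=t\le\frac h{200},
\]
so Lemma~\ref{lem:lift}(a) gives the other two conditions of access. Finally $a$ is a gate: it is joined to the ports by (E5), $z_a\le h$, and $|x_a-x_g|\le\sqrt m\,h+h/48$ as $x_q\in g$.

\emph{Case $\Delta\ge\Lambda$.} Apply Lemma~\ref{lem:climb} to $X=P'$, the critical cell $g$ and the point $o_v\in P'(g)$. Here $e=2^{-L'}h=2^{\Delta-L'}h_v\ge2^Lh_v$. The exit $a=E(p^*,g)$ is a gate by (E7), since $x_a\in g$ and $z_a=e\le h$. The path from $o_v$ to $a$ begins with the vertical segment from height $h_v$ to height $\min(H(o_v),e)\ge2^Lh_v$, so it passes through $e_v$ after length $L\log2$. We enter it there by the edge (E6). As $2^Lh_v\ge2z_q$, Lemma~\ref{lem:transfer} applies to this edge, and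
\[
d_G(q,a)\le\Bigl[\log\frac{2^Lh_v}{z_q}+\frac43m4^{-L}\Bigr]+\Bigl[\log\frac e{h_v}+m\varepsilon-L\log2\Bigr]\le\log\frac e{z_q}+3m\varepsilon .
\]
By~\eqref{eq:params}, $|x_a-x_q|\le\sqrt m\,h_v+\sqrt m\,2^{-L}e\le2\sqrt m\,2^{-L}e\le\varepsilon h/100$ and $z_q\le z_a=e\le\sqrt\varepsilon h/200$. Both parts of Lemma~\ref{lem:lift} apply and give access with loss $(3m+320)\varepsilon$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
The edges have been counted, and $G_0$ handles near pairs. A far pair is good for some $\tau$. In kind (i) it is joined by an edge. In kind (iii) both points have access to the hub $g$ by Lemma~\ref{lem:access2}. In kind (ii), $q$ has access to $g$, and $p$ is joined to all ports of $g=g(p)$ by (E2); here $p$ may lie far outside $\hat g$, which Lemma~\ref{lem:route} permits. That lemma gives error at most $C\varepsilon$ in both kinds.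
\end{proof}

\section{The lower bound}\label{sec:lower}

The extremal configuration lives in a ball of radius less than $1$: two parallel grids of mesh about $\sqrt\varepsilon$ facing each other. A path from $a$ to $b$ with detour $\varepsilon$ must somewhere move almost exactly away from $a$ and toward $b$. The line through the edge used at that moment passes within $O(\sqrt\varepsilon)$ of both points, and a line transversal to the grids can do this for only one pair.

Let $\varepsilon_0=2^{-12}$. If $\varepsilon>\varepsilon_0$, then $E_d(n,\varepsilon)\ge n-1\ge n/2\ge\frac12\varepsilon_0^{m/2}\,n\,\varepsilon^{-m/2}$, which suffices. So let $\varepsilon\le\varepsilon_0$ and $r=8\sqrt\varepsilon\le\frac18$. We may restrict attention to spanners with finitely many edges.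

\begin{lemma}\label{lem:aim}
Let $\frac12\le|ab|\le\frac34$, and let $\gamma$ be a path from $a$ to $b$ in a graph, of length $\ell\le|ab|+\varepsilon$. Then $\gamma$ has an edge whose geodesic line passes within distance $r$ of both $a$ and $b$.
\end{lemma}

\begin{proof}
Parametrize $\gamma$ by arclength and let $f(s)=|a\gamma(s)|$, $g(s)=|\gamma(s)b|$. These functions are $1$-Lipschitz, hence integrals of their derivatives, and
\[
\int_0^\ell(1-f')\,ds=\int_0^\ell(1+g')\,ds=\ell-|ab|\le\varepsilon
\]
with nonnegative integrands. Let $J=[\frac14|ab|,\frac34|ab|]$, an interval of length at least $\frac14$. For $s\in J$ we have $f(s)=s-\int_0^s(1-f')\ge\frac18-\varepsilon>0$ and $g(s)=\ell-s-\int_s^\ell(1+g')\ge\frac18-\varepsilon>0$. By Markov's inequality, the sets where $1-f'>16\varepsilon$ and where $1+g'>16\varepsilon$ have measure at most $\frac1{16}$ each. So there is $s\in J$ such that $y=\gamma(s)$ is interior to an edge, $1-f'(s)\le16\varepsilon$ and $1+g'(s)\le16\varepsilon$.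

Let $\psi_a$ be the angle at $y$ between $-\gamma'(s)$ and the direction to $a$. For small $|u|$ the law of cosines reads $\cosh f(s+u)=\cosh f(s)\cosh u+\sinh f(s)\sinh u\cos\psi_a$, and differentiating at $u=0$ gives $f'(s)=\cos\psi_a$. Reversing the path, $-g'(s)=\cos\psi_b$ for the angle $\psi_b$ between $\gamma'(s)$ and the direction to $b$. For both angles $\sin^2\psi=(1-\cos\psi)(1+\cos\psi)\le32\varepsilon$. Let $\delta_a$ be the distance from $a$ to the line of the edge. In the right triangle with hypotenuse $[y,a]$ we have $\sinh\delta_a=\sinh|ya|\sin\psi_a$, and $|ya|\le\ell<1$. So $\delta_a\le\sinh(1)\sqrt{32\varepsilon}<8\sqrt\varepsilon$, and the same bound holds for $b$.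
\end{proof}

Work in the Klein model, write $\|\cdot\|$ for the Euclidean norm and $x_1$ for the first coordinate. Let
\[
\Gamma=81\sqrt\varepsilon\,\mathbb{Z}^m\cap\Bigl[-\tfrac1{8\sqrt m},\tfrac1{8\sqrt m}\Bigr]^m,\qquad P^-=\{-\tfrac14\}\times\Gamma,\qquad P^+=\{\tfrac14\}\times\Gamma .
\]
With $u=1/(648\sqrt{m\varepsilon})$ and $2\lfloor u\rfloor+1\ge u$ we get $\nu:=|\Gamma|=(2\lfloor u\rfloor+1)^m\ge(648\sqrt m)^{-m}\varepsilon^{-m/2}$. All these points have $\|x\|^2\le\frac1{16}+\frac1{64}<\frac14$. For $a\in P^-$, $b\in P^+$ we have $\frac12\le\|a-b\|\le\sqrt{\frac14+\frac1{16}}<0.56$, and~\eqref{eq:klein} gives $|dx|\le ds$ everywhere and $ds\le\frac43|dx|$ for $\|x\|\le\frac12$. Hence $\frac12\le|ab|\le\frac34$.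

\begin{lemma}\label{lem:injective}
If a geodesic line passes within distance $r$ of $a,a'\in P^-$ and of $b,b'\in P^+$, then $a=a'$ and $b=b'$.
\end{lemma}

\begin{proof}
The line is a chord containing points $\bar a,\bar a',\bar b$ within hyperbolic, hence Euclidean, distance $r$ of $a,a',b$. Then $|\bar b_1-\bar a_1|\ge\frac12-2r\ge\frac14$ and $\|\bar b-\bar a\|\le0.56+2r<1$, so along the chord the Euclidean length is at most four times the change of the first coordinate. As $a_1=a'_1$, we get $\|\bar a-\bar a'\|\le4|\bar a_1-\bar a_1'|\le8r$ and $\|a-a'\|\le10r=80\sqrt\varepsilon$, which is less than the mesh of $\Gamma$. So $a=a'$, and exchanging the roles of $P^-$ and $P^+$ gives $b=b'$.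
\end{proof}

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:sharp}]
Let $G$ be an $\varepsilon$-additive Steiner spanner for a set $P$. For each pair $a\in P\cap P^-$, $b\in P\cap P^+$ fix a shortest path in $G$ and choose an edge on it as in Lemma~\ref{lem:aim}. By Lemma~\ref{lem:injective}, different pairs have different chosen edges.

If $n<2\nu$, let $P$ consist of $\lfloor n/2\rfloor$ points from each of $P^-$ and $P^+$, and one further point if $n$ is odd. Every spanner has at least $\lfloor n/2\rfloor^2\ge n^2/9$ edges.

If $n\ge2\nu$, let $P$ consist of $\lfloor n/(2\nu)\rfloor$ isometric copies of $P^-\cup P^+$ at pairwise distance greater than $2$, and arbitrary further points. Each copy yields $\nu^2$ different chosen edges. An edge chosen for a pair in one copy lies on a path of length less than $1$ starting in that copy, so it lies within distance $1$ of the copy and is not chosen for another one. The number of edges is at least $\lfloor\frac n{2\nu}\rfloor\nu^2\ge\frac{n\nu}4\ge\frac14(648\sqrt m)^{-m}\,n\,\varepsilon^{-m/2}$.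

In both cases the bound is at least $c_d\,n\min\{n,\varepsilon^{(1-d)/2}\}$. Together with Proposition~\ref{prop:upper}, this proves Theorem~\ref{thm:sharp}.
\end{proof}

\begin{thebibliography}{9}

\bibitem{KBvW}
S\'andor Kisfaludi-Bak and Geert van Wordragen,
\emph{Near-Optimal Dynamic Steiner Spanners for Constant-Curvature Spaces},
arXiv:2509.01443 (2025).

\end{thebibliography}
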